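# Normal ultrafilters in the Tukey order over a measurable cardinal

We work in ZFC, and $\kappa$ is a measurable cardinal throughout. From the definitions onward, the word **ultrafilter**, without further qualification, means a non-principal $\kappa$-complete ultrafilter over $\kappa$, or over a set of size $\kappa$, which we then identify with $\kappa$ by a bijection.

## 1. Tukey minimality of normal ultrafilters

**Theorem 1.** Let $U$ be a normal ultrafilter on $\kappa$ and let $W$ be a non-principal $\kappa$-complete ultrafilter over $\kappa$ with $W\le_T U$. Then $U\le_{RK}W$, and hence $W\equiv_T U$. So every normal ultrafilter on $\kappa$ is Tukey minimal among the non-principal $\kappa$-complete ultrafilters over $\kappa$.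

The question behind this, whether normal ultrafilters on a measurable cardinal are Tukey minimal among $\kappa$-complete ultrafilters, comes from Tom Benhamou and Natasha Dobrinen, "Cofinal types of ultrafilters over measurable cardinals", arXiv:2304.07214 (2023).

In plain words: view an ultrafilter as a directed set in which smaller sets are "further along". The Tukey order compares directed sets by how hard it is to get cofinally far. The theorem says that if $W$ is no harder than a normal $U$, then it is exactly as hard. It says a little more: the reduction from $U$ back to $W$ is of the simplest kind, since some function $h:\kappa\to\kappa$ pushes $W$ forward to $U$.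

We now make each of these terms precise, so that the statement can be read literally.

## 2. Cofinal maps, unbounded maps, and two hand computations

**Definition (Tukey order).** For posets $P,Q$, write $P\le_T Q$ if there is a *cofinal map* $f:Q\to P$: the image $f''X$ is cofinal in $P$ for every cofinal $X\subseteq Q$. Write $P\equiv_T Q$ if $P\le_T Q$ and $Q\le_T P$.

Compositions of cofinal maps are cofinal, so $\le_T$ is transitive. An ultrafilter $U$ is ordered by reverse inclusion $\supseteq$: a set $Z'$ lies above $Z$ when $Z'\subseteq Z$. It is directed, since $Z\cap Z'$ is above both $Z$ and $Z'$. A subset $\mathcal X\subseteq U$ is *cofinal* if every $B\in U$ contains a member of $\mathcal X$, and it is *bounded* if some single $Z\in U$ is contained in all members of $\mathcal X$.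

**Definition (Tukey minimal).** An ultrafilter $U$ is Tukey minimal if every ultrafilter $W$ with $W\le_T U$ satisfies $W\equiv_T U$.

**Lemma 2.** For nonempty posets, $P\le_T Q$ if and only if there is an *unbounded map* $g:P\to Q$, that is, one for which $g''X$ is unbounded in $Q$ whenever $X\subseteq P$ is unbounded in $P$.

*Proof.* Let $f:Q\to P$ be cofinal. For each $p\in P$ there is $q\in Q$ such that $f(q')\ge p$ for all $q'\ge q$. Otherwise every $q$ has some $q'\ge q$ with $f(q')\not\ge p$; these $q'$ form a cofinal set whose image is not cofinal. Let $g(p)$ be such a $q$. If $g''X$ is bounded by $q$, then $f(q)\ge p$ for all $p\in X$, so $X$ is bounded. Hence $g$ is unbounded.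

Conversely, let $g$ be unbounded. For $q\in Q$ the set $\{p:g(p)\le q\}$ has image bounded by $q$, so it is bounded in $P$; let $f(q)$ be an upper bound. If $X\subseteq Q$ is cofinal and $p\in P$, choose $q\in X$ with $q\ge g(p)$. Then $f(q)\ge p$. So $f$ is cofinal. $\square$

**Lemma 3.** If $f:Q\to P$ is order preserving and its range is cofinal in $P$, then $f$ is a cofinal map.

*Proof.* Let $X\subseteq Q$ be cofinal and $p\in P$. Choose $q$ with $f(q)\ge p$, then $x\in X$ with $x\ge q$. Then $f(x)\ge f(q)\ge p$. $\square$

**Example (principal ultrafilters).** The principal ultrafilter at a point $x$ has the largest element $\{x\}$ in the reverse inclusion order. A constant map with value $\{x\}$ is cofinal, so the principal ultrafilter is Tukey-below everything. This is why principal ultrafilters are excluded.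

**Example (the poset $\kappa$).** An ultrafilter $U$ contains no set of size less than $\kappa$: such a set is a union of fewer than $\kappa$ singletons, none of them in $U$. So every final segment $\kappa\setminus\alpha$ is in $U$. The map $\alpha\mapsto\kappa\setminus\alpha$ is unbounded from $(\kappa,\le)$ to $U$, because a set contained in $\kappa\setminus\alpha$ for unboundedly many $\alpha$ is empty. So $(\kappa,\le)\le_T U$. But $U\not\le_T(\kappa,\le)$. Indeed a cofinal map $\kappa\to U$ would give a family $\{Z_\alpha:\alpha<\kappa\}$ cofinal in $U$. By recursion choose distinct points $x_\alpha,y_\alpha\in Z_\alpha$ different from all $x_\gamma,y_\gamma$ with $\gamma<\alpha$, which is possible since $|Z_\alpha|=\kappa$. The set $\{x_\alpha:\alpha<\kappa\}$ contains no $Z_\alpha$ (it misses $y_\alpha$), and its complement contains no $Z_\alpha$ either (it misses $x_\alpha$). One of the two is in $U$, a contradiction. So there is always a poset strictly below $U$, and "minimal among ultrafilters" in Theorem 1 cannot be read as "minimal among directed sets".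

## 3. Normality and pushing forward

We use freely that $\kappa$ is uncountable and strongly inaccessible; in particular $2^{|\alpha|}<\kappa$ for $\alpha<\kappa$, and $\kappa$ is regular.

**Definition (normal).** An ultrafilter $U$ over $\kappa$ is normal if it is closed under diagonal intersections: whenever $Y_\alpha\in U$ for $\alpha<\kappa$, the set
$$\{\beta<\kappa:\ \forall\alpha<\beta\ \ \beta\in Y_\alpha\}$$
is in $U$. Equivalently, every $r:\kappa\to\kappa$ that is regressive on a set in $U$ is constant on a set in $U$.

The equivalence is quick. Assume the regressive form. If the diagonal intersection is not in $U$, choose for each $\beta$ in its complement some $r(\beta)<\beta$ with $\beta\notin Y_{r(\beta)}$. Then $r$ has a constant value $\alpha$ on a set in $U$ that is disjoint from $Y_\alpha$, which is absurd. Conversely, suppose $r$ is regressive on $B\in U$ but constant on no set in $U$. Put $Y_\alpha=\{\beta:r(\beta)\ne\alpha\}\in U$. Any $\beta\in B$ in the diagonal intersection has $r(\beta)<\beta$, so $\beta\in Y_{r(\beta)}$, which is absurd.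

Note the strict inequality: **if $Z$ is a subset of the diagonal intersection, then $Z\setminus(\alpha+1)\subseteq Y_\alpha$, but nothing is said about the point $\alpha$ itself.** This one point will matter.

**Lemma 4.** Let $U$ be a normal ultrafilter on $\kappa$.

1. Every club $C\subseteq\kappa$ is in $U$.
2. (Rowbottom's theorem for pairs and two colours) If $c:[\kappa]^2\to 2$, there is $Z\in U$ with $c$ constant on $[Z]^2$.
3. Every function $h$ on $\kappa$ is constant or injective on some set in $U$.

*Proof.* (1) We may add $0$ to $C$, since this does not affect membership in $U$. If $C\notin U$, then $r(\beta)=\sup(C\cap\beta)$ satisfies $r(\beta)<\beta$ for $\beta\in\kappa\setminus C\in U$, because $C$ is closed and $0\in C$. So $r$ is constant on a set in $U$, say with value $\gamma$. That set lies below the next element of $C$ after $\gamma$, so it is bounded, and it is not in $U$. Contradiction.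

(2) For each $a$ choose $i_a<2$ with $Y_a=\{b>a:c(\{a,b\})=i_a\}\in U$. Let $Y$ be the diagonal intersection of the $Y_a$, and let $i$ be such that $Z=\{a\in Y:i_a=i\}\in U$. If $a<b$ are in $Z$, then $b\in Y_a$, so $c(\{a,b\})=i_a=i$.

(3) Apply (2) to the colouring that records whether $h(a)=h(b)$. A homogeneous $Z\in U$ makes $h$ constant or injective on $Z$. $\square$

**Definition (Rudin–Keisler order).** For $h:\kappa\to\kappa$ put $h_*W=\{B\subseteq\kappa:h^{-1}[B]\in W\}$. Write $D\le_{RK}W$ if $D=h_*W$ for some $h$.

**Example.** Let $U$ be normal, $e(\alpha)=\alpha+1$ and $W=e_*U$. Then $W$ contains the set of successor ordinals. The predecessor function is regressive and injective on that set, so $W$ is not normal. Pushing $W$ forward by the predecessor function (extended arbitrarily) returns $U$. So $U$ and $W$ are each $\le_{RK}$ the other.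

**Lemma 5.** If $D=h_*W$ then $D\le_T W$.

*Proof.* For $Z\in W$ we have $h''Z\in D$, since $h^{-1}[h''Z]\supseteq Z$. The map $Z\mapsto h''Z$ is order preserving, and for $B\in D$ the set $h^{-1}[B]\in W$ is mapped to a subset of $B$. So the range is cofinal; apply Lemma 3. $\square$

**Lemma 6.** For every ultrafilter $W$ there is a normal ultrafilter $D\le_{RK}W$.

*Proof.* For $p,q:\kappa\to\kappa$ write $p<_Wq$ if $\{\alpha:p(\alpha)<q(\alpha)\}\in W$. This relation is well-founded: given $p_0>_Wp_1>_W\cdots$, countable completeness yields an $\alpha$ with $p_0(\alpha)>p_1(\alpha)>\cdots$, which is impossible. The identity is not constant on any set in $W$, so we may choose $h$ that is $<_W$-minimal among the functions $\kappa\to\kappa$ not constant on any set in $W$. Let $D=h_*W$. It is a $\kappa$-complete ultrafilter, because preimages commute with complements and intersections. It is non-principal, because $\{\gamma\}\in D$ would mean that $h$ is constant on a set in $W$.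

Suppose $r(\gamma)<\gamma$ for all $\gamma$ in some $B\in D$. Then $r(h(\alpha))<h(\alpha)$ for $\alpha\in h^{-1}[B]\in W$, so $r\circ h<_Wh$. By minimality $r\circ h$ is constant, say with value $\delta$, on a set in $W$. Hence $\{\gamma:r(\gamma)=\delta\}\in D$. So $D$ is normal. $\square$

## 4. Rudin–Keisler images of $U$, and the obstruction $[Z]^2$

The easiest case of Theorem 1 is the one in which $W$ is a Rudin–Keisler image $h_*U$ of the normal ultrafilter $U$. Since $W$ is non-principal, $h$ is constant on no set in $U$, so by Lemma 4(3) it is injective on some $Z\in U$. Let $k=h^{-1}$ on $h''Z$ and $k=0$ elsewhere. For $B\in U$ we have $k^{-1}[B]\supseteq h''(B\cap Z)\in W$. So $U\subseteq k_*W$, hence $U=k_*W$. Thus $U\le_{RK}W$, and $W\equiv_T U$ by Lemma 5.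

So it is natural to try to show that every Tukey reduction $W\le_T U$ comes from a Rudin–Keisler reduction $W\le_{RK}U$. This is false, and the counterexample is concrete. Let $U$ be normal and
$$U^2=\{B\subseteq[\kappa]^2:\ \exists Z\in U\ \ [Z]^2\subseteq B\}.$$

**Lemma 7.** $U^2$ is a non-principal $\kappa$-complete ultrafilter over $[\kappa]^2$, and $U^2\le_T U$. But there is no $h:\kappa\to[\kappa]^2$ with $h_*U=U^2$.

*Proof.* Since $\bigcap_i[Z_i]^2=\left[\bigcap_iZ_i\right]^2$, the family $U^2$ is a $\kappa$-complete filter, and it is proper because $[Z]^2\neq\emptyset$ for $Z\in U$. By Lemma 4(2), applied to the characteristic function of $B$, either $B$ or its complement contains some $[Z]^2$ with $Z\in U$; so $U^2$ is an ultrafilter. It is non-principal because $[\kappa\setminus\{a\}]^2\in U^2$ omits $\{a,b\}$. The map $Z\mapsto[Z]^2$ is order preserving with cofinal range, so $U^2\le_T U$ by Lemma 3.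

The function $\min$ on $[\kappa]^2$ is neither constant nor injective on any set in $U^2$. Indeed such a set contains $[Z]^2$ for some $Z\in U$; taking $a<b<c$ in $Z$, we have $\min\{a,b\}=\min\{a,c\}$ and $\min\{a,b\}\ne\min\{b,c\}$. Now suppose $h_*U=U^2$. By Lemma 4(3), $\min\circ h$ is constant or injective on some $Z'\in U$. Then $\min$ is constant or injective on $h''Z'\in U^2$, a contradiction. $\square$

So a Tukey reduction $W\le_TU$ cannot in general be turned into $W\le_{RK}U$. But $U^2$ also shows what can be hoped for. For $B\in U$ we have $\min^{-1}[B]\supseteq[B]^2$, so $\min_*U^2=U$: the Rudin–Keisler reduction goes in the *other* direction. That is what Theorem 1 asserts.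

## 5. Reduction to a pair of normal ultrafilters

Lemma 6 gives a normal $D\le_{RK}W$ for free. What we need is that this $D$ must be $U$ itself.

**Theorem 8.** If $D,U$ are normal ultrafilters on $\kappa$ and $D\le_T U$, then $D=U$.

*Proof of Theorem 1 from Theorem 8.* Let $U$ be normal and $W\le_T U$. Take a normal $D\le_{RK}W$ by Lemma 6. By Lemma 5, $D\le_T W\le_T U$. By Theorem 8, $D=U$. So $U\le_{RK}W$, hence $U\le_T W$ by Lemma 5, and $W\equiv_T U$. $\square$

It remains to prove Theorem 8. We first replace an arbitrary reduction by a monotone one.

**Lemma 9.** Suppose $D\le_T U$. Then there is a map $f:U\to D$ that is monotone, meaning $Z\subseteq Z'\Rightarrow f(Z)\subseteq f(Z')$, and such that every $B\in D$ contains some $f(Z)$ with $Z\in U$.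

*Proof.* By Lemma 2 let $g:D\to U$ be unbounded. Put
$$f(Z)=\bigcap\{B\in D:\ g(B)\supseteq Z\},$$
with $f(Z)=\kappa$ if there is no such $B$. The $g$-image of the family $\{B\in D:g(B)\supseteq Z\}$ is bounded in $U$ by $Z$. Since $g$ is unbounded, the family itself is bounded in $D$: some $B_0\in D$ is contained in all its members. So $f(Z)\supseteq B_0$ and $f(Z)\in D$. If $Z\subseteq Z'$, the family for $Z'$ is included in the family for $Z$, so $f(Z)\subseteq f(Z')$. Finally, $B$ belongs to the family for $Z=g(B)$, so $f(g(B))\subseteq B$. $\square$

We call a map as in Lemma 9 a *monotone cofinal map* from $U$ to $D$.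

## 6. Deciding $\alpha\in f(Z)$ from $Z\cap\alpha$

Let $D,U$ be normal and let $f:U\to D$ be a monotone cofinal map. We want control over $f$. The natural hope is continuity: on some $X\in U$, for all $Z\subseteq X$ in $U$, the truth of "$\alpha\in f(Z)$" should depend only on the initial segment $Z\cap\alpha$.

The obvious attempt runs as follows. For $s\subseteq\alpha$ and $Y\in U$, the set $s\cup(Y\setminus\alpha)$ is in $U$, since $Y\setminus\alpha\in U$. Put
$$F_\alpha=\{s\subseteq\alpha:\ \forall Y\in U\ \ \alpha\in f(s\cup(Y\setminus\alpha))\}.\tag{1}$$
These are the stems $s$ that force $\alpha$ into the value of $f$, whatever comes after. For each other stem $s\in P(\alpha)\setminus F_\alpha$ there is a refusing set $Y_{\alpha,s}\in U$, with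
$$\alpha\notin f(s\cup(Y_{\alpha,s}\setminus\alpha)).\tag{2}$$
There are at most $2^{|\alpha|}<\kappa$ stems, so
$$Y_\alpha=\bigcap\{Y_{\alpha,s}:\ s\in P(\alpha)\setminus F_\alpha\}\in U .\tag{3}$$
(The intersection is $\kappa$ if there is no such $s$.) Let $X$ be the diagonal intersection of the $Y_\alpha$, and let $Z\subseteq X$ with $Z\in U$. If $Z\cap\alpha\in F_\alpha$, then $\alpha\in f(Z)$: take $Y=Z$ in (1). If $s=Z\cap\alpha\notin F_\alpha$, we would like $Z\setminus\alpha\subseteq Y_\alpha$, for then $Z\subseteq s\cup(Y_{\alpha,s}\setminus\alpha)$, and monotonicity with (2) gives $\alpha\notin f(Z)$. But the diagonal intersection yields only $Z\setminus(\alpha+1)\subseteq Y_\alpha$. If $\alpha\in Z$ and $\alpha\notin Y_\alpha$, we are stuck.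

This is not a defect of bookkeeping. Take $D=U$ and $f=\mathrm{id}$, so that $\alpha\in f(Z)$ if and only if $\alpha\in Z$. Suppose continuity held for some $X\in U$ and all $\alpha$ in some $E\in U$. Choose $\alpha\in X\cap E$. The sets $X$ and $X\setminus\{\alpha\}$ are in $U$ and agree below $\alpha$, but only the first has $\alpha$ in its value. So the hoped-for statement is false when $D=U$, and a proof of it must use $D\ne U$.

Here is how $D\neq U$ helps. Fix a set $A\in U\setminus D$ and put $E=\kappa\setminus A$, which is in $D$. Take inputs $Z$ inside $A$, and ask about $\alpha\in f(Z)$ only for $\alpha\in E$. Then $\alpha\notin Z$, and the troublesome point disappears. Nothing is lost on the $D$ side, since $E\in D$.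

**Lemma 10.** Let $D\ne U$ be normal ultrafilters and let $f:U\to D$ be a monotone cofinal map. Then there are $X\in U$, $E\in D$ and families $F_\alpha\subseteq P(\alpha)$ for $\alpha\in E$, such that
$$\alpha\in f(Z)\iff Z\cap\alpha\in F_\alpha\qquad\text{for all }Z\in U\text{ with }Z\subseteq X\text{ and all }\alpha\in E.\tag{4}$$

*Proof.* Fix $A\in U\setminus D$, which exists because distinct ultrafilters are not included in one another, and let $E=\kappa\setminus A\in D$. For $\alpha\in E$ define $F_\alpha$, $Y_{\alpha,s}$ and $Y_\alpha\in U$ by (1), (2), (3). For $\alpha\in A$ let $Y_\alpha=\kappa$. Put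
$$X=A\cap\{\beta<\kappa:\ \forall\alpha<\beta\ \ \beta\in Y_\alpha\},$$
which is in $U$ by normality of $U$.

Let $Z\in U$, $Z\subseteq X$, $\alpha\in E$ and $s=Z\cap\alpha$. If $s\in F_\alpha$, take $Y=Z$ in (1): since $s\cup(Z\setminus\alpha)=Z$, we get $\alpha\in f(Z)$. If $s\notin F_\alpha$, note that $\alpha\notin A\supseteq Z$, so
$$Z\setminus\alpha=Z\setminus(\alpha+1)\subseteq X\setminus(\alpha+1)\subseteq Y_\alpha\subseteq Y_{\alpha,s}.$$
Hence $Z\subseteq s\cup(Y_{\alpha,s}\setminus\alpha)$. By monotonicity $f(Z)\subseteq f(s\cup(Y_{\alpha,s}\setminus\alpha))$, and by (2) the latter omits $\alpha$. So $\alpha\notin f(Z)$. $\square$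

## 7. First elements of $f(Z)\cap E$

We now have a map into $D$ that decides $\alpha$ strictly before seeing $\alpha$. We shall show that such a map cannot have cofinal range. First look at a map for which everything can be computed.

**Example (limit points).** For $Z\in U$ let $f(Z)$ be the set of limit ordinals $\alpha$ with $0<\alpha<\kappa$ in which $Z\cap\alpha$ is unbounded. This is a club, so $f(Z)\in D$ by Lemma 4(1), and $f$ is monotone. Property (4) holds with $X=E=\kappa$: for limit $\alpha>0$ let $F_\alpha$ be the set of unbounded subsets of $\alpha$, and let $F_\alpha=\emptyset$ otherwise. Why does $f$ not have cofinal range? Ask which ordinals can be the *first* element of a value. Let $N$ be the set of limit $\alpha>0$ that have an unbounded subset $s$ with no limit point below $\alpha$. Such an $s$ has order type $\omega$, since otherwise the supremum of its first $\omega$ elements is a limit point of $s$ below $\alpha$. So $N$ is the set of ordinals below $\kappa$ of cofinality $\omega$. Every $f(Z)$ meets $N$, in the supremum of the first $\omega$ elements of $Z$. So no $f(Z)$ is contained in $\kappa\setminus N$, and it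 remains to see that $\kappa\setminus N\in D$. Suppose instead that $N\in D$, and choose for each $\alpha\in N$ an unbounded $s_\alpha\subseteq\alpha$ of order type $\omega$. Normality of $D$ makes these sets cohere on a set $T\in D$: there is one set $S$ with $s_\alpha=S\cap\alpha$ for all $\alpha\in T$ (the computation is Step 2 below). For $\alpha<\alpha'$ in $T$, the set $s_{\alpha'}\cap\alpha=s_\alpha$ is unbounded in $\alpha$, so $\alpha$ is a limit point of $s_{\alpha'}$ below $\alpha'$. This is a contradiction.

The general argument is this one, with "stem in $F_\alpha$" in place of "unbounded in $\alpha$".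

**Lemma 11.** Let $D$ be a normal ultrafilter, $U$ an ultrafilter, and $f:U\to D$ a monotone cofinal map. Then there are no $X\in U$, $E\in D$ and families $F_\alpha\subseteq P(\alpha)$ $(\alpha\in E)$ satisfying (4).

*Proof.* Suppose there are. Let
$$N=\{\alpha\in E:\ \exists s\in F_\alpha\ \ \forall\beta\in E\cap\alpha\ \ s\cap\beta\notin F_\beta\}.\tag{5}$$
So $N$ consists of those $\alpha\in E$ for which some stem forces $\alpha$ in, while none of its initial segments at earlier points of $E$ does so.

**Step 1: $N\in D$.** The purpose of this step is to use that $f$ has cofinal range. We first show that $N\cap f(Z)\ne\emptyset$ for every $Z\in U$ with $Z\subseteq X$. The set $f(Z)\cap E$ is in $D$, so it is nonempty; let $\alpha$ be its minimum and let $s=Z\cap\alpha$. Since $\alpha\in f(Z)$, (4) gives $s\in F_\alpha$. For $\beta\in E\cap\alpha$, minimality gives $\beta\notin f(Z)$, so by (4) $s\cap\beta=Z\cap\beta\notin F_\beta$. Thus $\alpha\in N$.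

Now suppose $N\notin D$. Then $\kappa\setminus N\in D$, and there is $Z_0\in U$ with $f(Z_0)\subseteq\kappa\setminus N$. By monotonicity $f(Z_0\cap X)\subseteq f(Z_0)$ is disjoint from $N$. But $Z_0\cap X\in U$ is a subset of $X$, so $f(Z_0\cap X)$ meets $N$. This contradiction shows $N\in D$.

**Step 2: the stems cohere.** The purpose is to find many $\alpha$ whose stems are initial segments of one set. For $\alpha\in N$ choose $s_\alpha$ witnessing (5). For $\beta<\kappa$, decide by a vote of $D$ whether $\beta$ belongs to the stems:
$$S=\{\beta<\kappa:\ \{\alpha\in N:\beta\in s_\alpha\}\in D\},\qquad T_\beta=\{\alpha\in N:\ \beta\in s_\alpha\leftrightarrow\beta\in S\}.$$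
Each $T_\beta$ is in $D$. If $\beta\in S$, this is the definition of $S$. If $\beta\notin S$, then $T_\beta$ is $N$ minus a set not in $D$. By normality of $D$,
$$T=\{\alpha\in N:\ \forall\beta<\alpha\ \ \alpha\in T_\beta\}\in D.$$
For $\alpha\in T$ and $\beta<\alpha$ we have $\beta\in s_\alpha\leftrightarrow\beta\in S$. Since $s_\alpha\subseteq\alpha$, this says $s_\alpha=S\cap\alpha$.

**Step 3: two first elements on one branch.** The purpose is to contradict (5). Since $T\in D$ has more than one element, take $\alpha<\alpha'$ in $T$. Then
$$s_{\alpha'}\cap\alpha=S\cap\alpha=s_\alpha\in F_\alpha,\qquad\alpha\in E\cap\alpha'.$$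
But $s_{\alpha'}$ was chosen so that $s_{\alpha'}\cap\beta\notin F_\beta$ for all $\beta\in E\cap\alpha'$, in particular for $\beta=\alpha$. Contradiction. $\square$

*Proof of Theorem 8.* Let $D,U$ be normal with $D\le_T U$, and let $f:U\to D$ be as in Lemma 9. If $D\ne U$, then Lemma 10 gives $X,E$ and $F_\alpha$ satisfying (4), which Lemma 11 forbids. So $D=U$. $\square$

With Theorem 8 proved, the proof of Theorem 1 in Section 5 is complete. Note that Lemma 11 used normality of $D$ only. Normality of $U$ entered in one place, namely the construction of $X$ in Lemma 10. This is the place to weaken the hypothesis.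

## 8. The normal ultrafilter below a p-point

**Definition (p-point).** An ultrafilter $U$ is a p-point if for all $Y_\alpha\in U$ $(\alpha<\kappa)$ there is $X\in U$ such that every $X\setminus Y_\alpha$ is bounded in $\kappa$.

Normal ultrafilters are p-points: if $X$ is the diagonal intersection, then $X\setminus Y_\alpha\subseteq\alpha+1$.

**Example.** The ultrafilter $W=e_*U$ from Section 3, with $e(\alpha)=\alpha+1$ and $U$ normal, is a p-point that is not normal. Given $Y_\alpha\in W$, choose $X\in U$ with every $X\setminus e^{-1}[Y_\alpha]$ bounded. Then $e''X\in W$, and $e''X\setminus Y_\alpha=e''(X\setminus e^{-1}[Y_\alpha])$ is bounded.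

**Theorem 12.** Let $U$ be a p-point. Then there is exactly one normal ultrafilter $D_U$ with $D_U\le_T U$. Moreover $D_U\le_{RK}U$, and $D_U\le_{RK}W$ for every ultrafilter $W\le_T U$. Thus $D_U$ is the Tukey-least ultrafilter below $U$.

Before the proof, let us see what goes wrong with Lemma 10. For a p-point, the sets $Y_\alpha$ of (3) have some $X_0\in U$ with $X_0\setminus g(\alpha)\subseteq Y_\alpha$ for a suitable $g(\alpha)<\kappa$. Where normality leaves the single point $\alpha$ uncontrolled, we now have a whole block of points, from $\alpha$ up to $g(\alpha)$. To make inputs avoid this block, we collapse blocks to points by a projection $\pi_C$, and separate $D$ from $(\pi_C)_*U$ instead of from $U$. If they could be separated, we would get (4) and a contradiction. So they are equal, and this identifies $D$ explicitly.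

For a club $C\subseteq\kappa$ with $0\in C$, let
$$\pi_C(\beta)=\max(C\cap(\beta+1)).$$
The maximum exists since $C$ is closed and contains $0$. For $\alpha\in C$ let $\alpha^+=\min(C\setminus(\alpha+1))$. Then $\pi_C$ has constant value $\alpha$ on $[\alpha,\alpha^+)$. In the example $W=e_*U$, let $C$ consist of $0$ and the limit ordinals below $\kappa$. Then $\pi_C(\alpha+1)=\alpha$ for $\alpha\in C$. For $B\in U$ we get $\pi_C^{-1}[B]\supseteq e''(B\cap C)\in W$, using $C\in U$. So $(\pi_C)_*W=U$.

**Lemma 13.** Let $U$ be a p-point, $D$ normal, and $D\le_T U$. Then there is a club $C_*\subseteq\kappa$ with $0\in C_*$ such that $D=(\pi_C)_*U$ for every club $C\subseteq C_*$ with $0\in C$.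

*Proof.*

**Step 1: the club.** This step replaces the diagonal intersection. Let $f:U\to D$ be as in Lemma 9. For *all* $\alpha<\kappa$ define $F_\alpha$, $Y_{\alpha,s}$ and $Y_\alpha\in U$ by (1), (2), (3). By the p-point property fix $X_0\in U$ and $g:\kappa\to\kappa$ such that
$$X_0\setminus g(\alpha)\subseteq Y_\alpha\qquad\text{for all }\alpha<\kappa.\tag{6}$$
Let $C_*=\{\gamma<\kappa:\forall\alpha<\gamma\ \ g(\alpha)<\gamma\}$. It contains $0$ vacuously. It is closed: if $\gamma<\kappa$ is a limit of elements of $C_*$ and $\alpha<\gamma$, then $\alpha<\gamma'\le\gamma$ for some $\gamma'\in C_*$, and so $g(\alpha)<\gamma'\le\gamma$. It is unbounded: given $\gamma_0<\kappa$, use regularity of $\kappa$ to choose $\gamma_{n+1}<\kappa$ larger than $\gamma_n$ and larger than all $g(\alpha)$ with $\alpha<\gamma_n$; then $\sup_n\gamma_n<\kappa$ is in $C_*$.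

Now let $C\subseteq C_*$ be any club with $0\in C$. For $\alpha\in C$ we have $\alpha<\alpha^+\in C_*$, so $g(\alpha)<\alpha^+$.

**Step 2: separation gives continuity.** We show that if $D\ne(\pi_C)_*U$ then (4) holds for suitable $X$ and $E$. Both sides are ultrafilters on $P(\kappa)$, so if they differ there is $A\in(\pi_C)_*U$ with $A\notin D$. Put
$$X=X_0\cap\pi_C^{-1}[A]\in U,\qquad E=C\setminus A .$$
Since $C\in D$ by Lemma 4(1) and $\kappa\setminus A\in D$, we have $E\in D$. If $\alpha\in E$, then $\pi_C$ has constant value $\alpha\notin A$ on $[\alpha,\alpha^+)$, so $X\cap[\alpha,\alpha^+)=\emptyset$.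

Let $Z\in U$, $Z\subseteq X$, $\alpha\in E$ and $s=Z\cap\alpha$. If $s\in F_\alpha$, then taking $Y=Z$ in (1) gives $\alpha\in f(Z)$. If $s\notin F_\alpha$, then $Z$ has no points in $[\alpha,\alpha^+)$, and $g(\alpha)<\alpha^+$, so by (6)
$$Z\setminus\alpha=Z\setminus\alpha^+\subseteq X_0\setminus g(\alpha)\subseteq Y_\alpha\subseteq Y_{\alpha,s}.$$
Hence $Z\subseteq s\cup(Y_{\alpha,s}\setminus\alpha)$, and by monotonicity and (2), $\alpha\notin f(Z)$. So (4) holds.

**Step 3: contradiction.** Lemma 11 applies to the normal $D$, the ultrafilter $U$ and the map $f$, and it says that (4) is impossible. So $D=(\pi_C)_*U$. $\square$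

*Proof of Theorem 12.* Existence: Lemma 6 gives a normal $D_U\le_{RK}U$, and $D_U\le_T U$ by Lemma 5.

Uniqueness: let $D_1,D_2\le_T U$ be normal, with clubs $C_1,C_2$ as in Lemma 13. The set $C=C_1\cap C_2$ is a club containing $0$, and it is included in both. So $D_1=(\pi_C)_*U=D_2$.

Leastness: let $W\le_T U$ be an ultrafilter. Take a normal $D\le_{RK}W$ by Lemma 6. Then $D\le_T W\le_T U$ by Lemma 5, so $D=D_U$ by uniqueness. Hence $D_U\le_{RK}W$, and $D_U\le_T W$ by Lemma 5. $\square$

When $U$ is normal, $U$ itself is a normal ultrafilter Tukey-below $U$, so $D_U=U$, and Theorem 12 contains Theorem 8.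

## 9. The minimal Tukey classes

**Theorem 14.** An ultrafilter $V$ is Tukey minimal if and only if $V\equiv_T D$ for some normal $D$, and this $D$ is then unique. So the minimal Tukey classes correspond bijectively to the normal ultrafilters. Every ultrafilter is Tukey-above a minimal one.

*Proof.* Let $V$ be any ultrafilter. By Lemmas 6 and 5 there is a normal $D\le_T V$, and $D$ is Tukey minimal by Theorem 1. This proves the last sentence. If $V$ is itself minimal, then $D\le_T V$ gives $D\equiv_T V$.

Conversely, suppose $V\equiv_T D$ with $D$ normal. If $W\le_T V$, then $W\le_T D$, so $W\equiv_T D\equiv_T V$ by Theorem 1. So $V$ is minimal.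

If $V\equiv_T D$ and $V\equiv_T D'$ with $D,D'$ normal, then $D\le_T D'$, so $D=D'$ by Theorem 8. This gives uniqueness, and also injectivity of the map sending a normal $D$ to its Tukey class. Its values are exactly the minimal classes, by the two previous paragraphs. $\square$

## 10. Isomorphism fails in Theorem 1, and p-points are needed in Theorem 12

Two ultrafilters are *isomorphic* if some bijection between their underlying sets carries one to the other.

**Proposition 15.** (i) In Theorem 1, the conclusion "$W\equiv_T U$" cannot be improved to "$W$ is isomorphic to $U$". (ii) If $\kappa$ carries two distinct normal ultrafilters, then Theorem 12 fails without the p-point hypothesis.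

*Proof of (i).* Let $U$ be normal and take $W=U^2$ from Section 4. By Lemma 7, $U^2$ is an ultrafilter with $U^2\le_T U$, so $U^2\equiv_T U$ by Theorem 1. If a bijection $e:\kappa\to[\kappa]^2$ carried $U$ to $U^2$, then $e_*U=U^2$, which Lemma 7 excludes. So $U^2$ is not isomorphic to $U$.

*Proof of (ii).* Let $U_1\ne U_2$ be normal and let
$$V=\{B\subseteq\kappa^2:\ \{\xi:\{\eta:(\xi,\eta)\in B\}\in U_2\}\in U_1\}.$$
This is an ultrafilter. Sections commute with complements and intersections, so the ultrafilter property and $\kappa$-completeness pass from $U_2$ and then $U_1$ to $V$. A singleton has every section of size at most one, so it is not in $V$, and $V$ is non-principal.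

The coordinate projections send $V$ to $U_1$ and $U_2$. If $B\in U_1$, the preimage $\{(\xi,\eta):\xi\in B\}$ has section $\kappa$ at $\xi\in B$ and $\emptyset$ elsewhere; so the set of $\xi$ with section in $U_2$ is $B\in U_1$, and the preimage is in $V$. If $B\in U_2$, the preimage $\{(\xi,\eta):\eta\in B\}$ has section $B\in U_2$ at every $\xi$, so it is in $V$. Thus $U_1$ and $U_2$ are included in, hence equal to, the respective images of $V$. So $U_1,U_2\le_{RK}V$, and $U_1,U_2\le_T V$ by Lemma 5.

So two different normal ultrafilters lie Tukey-below $V$, and uniqueness fails. There is no Tukey-least ultrafilter below $V$ either. Such an ultrafilter $L$ would satisfy $L\le_T U_1$ and $L\le_T U_2$, so by Theorem 1 $U_1\equiv_T L\equiv_T U_2$, and then $U_1=U_2$ by Theorem 8, a contradiction. $\square$
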